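# Strict and quasi-strict $\infty$-groupoids have the same homotopy category

## 1. Formal differences of cells

Everything below turns on one construction: take a commutative monoid whose elements are the cells of an $\infty$-category, and form differences $w-a$ of a cell $w$ and an object $a$. To say this precisely, we first fix the language.

A strict $\infty$-category is a globular set $C$ (sets $C_i$ of $i$-arrows, $i\ge 0$, with source and target maps) with identities and compositions $\ast^i_j$ of $i$-arrows along $j$-arrows, $0\le j<i$, satisfying the strict associativity, unit and interchange laws. An $i$-arrow is also called an $i$-cell. Write $s_j,t_j$ for $j$-dimensional source and target, and $s,t$ for source and target one dimension down. The composite $u\ast^i_jv$ is defined when $s_ju=t_jv$ and means "first $v$, then $u$". We write $\ast_j$ for $\ast^i_j$, and in a composite (or a sum) a lower-dimensional cell stands for its iterated identity. For an object $x$ put $1^0_x=x$, and let $1^k_x$ be the $k$-cell which is the iterated identity of $x$. Morphisms are strict $\infty$-functors, called functors; the category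 is $\infty\text{-}\mathrm{Cat}$. Filtered colimits in $\infty\text{-}\mathrm{Cat}$ are computed dimensionwise.

One consequence of interchange will be used repeatedly. If $u\ast_jv$ is defined and $j<l<\dim u=\dim v$, then, writing $u=u\ast_l s_lu$, $v=t_lv\ast_lv$, or $u=t_lu\ast_lu$, $v=v\ast_ls_lv$, we get
$$u\ast_jv=(u\ast_jt_lv)\ast_l(s_lu\ast_jv)=(t_lu\ast_jv)\ast_l(u\ast_js_lv).\tag{1}$$

**Definition ($\omega$-monoid).** An $\omega$-monoid is a commutative monoid object $(M,+,0)$ in $(\infty\text{-}\mathrm{Cat},\times)$. Thus each $M_n$ is a commutative monoid, sources, targets and identities are homomorphisms, and $+$ satisfies interchange with every $\ast_j$: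
$$(u+u')\ast_j(v+v')=(u\ast_jv)+(u'\ast_jv').$$

Three examples. (i) A commutative monoid, for instance $\mathbb N$, is an $\omega$-monoid with only identity cells in positive dimension; call it discrete. (ii) The indiscrete category on the set $\mathbb N$ (exactly one 1-cell $m\to n$ for all $m,n$, and only identities above) is an $\omega$-monoid, with $(m\to n)+(m'\to n')=(m+m'\to n+n')$. (iii) The same with a 1-cell $m\to n$ only when $m\equiv n$ modulo $2$.

**Construction of $S_0M$.** Let $T$ be the category whose objects are the $a\in M_0$, whose morphisms $a\to b$ are the $c\in M_0$ with $a+c=b$, and whose composition is $+$. It is filtered. It is nonempty; given $a,b$ there are morphisms $b:a\to a+b$ and $a:b\to a+b$; and if $c,d:a\to b$ are parallel, then $a+c=b=a+d$, so the morphism $a:b\to b+a$ satisfies $c+a=d+a$, that is, it equalizes $c$ and $d$. For $c\in M_0$ the translation $\tau_c(u)=u+c$ is a functor $M\to M$, being $+$ with one variable constant, and $\tau_{c'}\tau_c=\tau_{c+c'}$. Let $S_0M$ be the colimit over $T$ of the diagram $a\mapsto M$, $c\mapsto\tau_c$. Write $(w,a)$ for the class of the cell $w$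 at stage $a$, to be read "$w-a$". Then
$$(w+c,a+c)=(w,a),$$
and $(w,a)=(w',a')$ exactly when there are $c,c'\in M_0$ with $a+c=a'+c'$ and $w+c=w'+c'$. There is a map $M\to S_0M$, $w\mapsto(w,0)$.

**Lemma 1.** $S_0M$ is an $\omega$-monoid under $(w,a)+(z,b)=(w+z,a+b)$, the set $(S_0M)_0$ is a group, and every homomorphism $\varphi:M\to N$ with $N_0$ a group factors uniquely through $M\to S_0M$.

*Proof.* The sum is well defined: replacing $(w,a)$ by $(w+c,a+c)$ replaces the result by $(w+z+c,a+b+c)$, the same class. It is a functor: filtered colimits commute with finite products, so $S_0M\times S_0M$ is the colimit over $T\times T$ of $M\times M$, and the sum is given at stage $(a,b)$ by the functor $+:M\times M\to M$ into stage $a+b$. The monoid laws are those of $M$, with zero $(0,0)$. An object $(m,a)$ has inverse $(a,m)$, since $(m+a,a+m)=(0+(a+m),0+(a+m))=(0,0)$.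

Given $\varphi$, put $\varphi'(w,a)=\varphi(w)-\varphi(a)$, where $-\varphi(a)$ is formed in $N_0$ and then regarded as an iterated identity. Adding $c$ to both entries changes nothing. At stage $a$ the map is $\tau_{-\varphi(a)}\circ\varphi$, so $\varphi'$ is a functor; it is additive and extends $\varphi$. It is the only extension, since $(w,a)+(a,0)=(w+a,a)=(w,0)$ forces $\varphi'(w,a)+\varphi(a)=\varphi(w)$. $\square$

In example (ii), $(w,a)\mapsto w-a$ identifies $S_0M$ with the indiscrete category on $\mathbb Z$. In example (iii) it gives $\mathbb Z$ with one 1-cell between integers of equal parity; up to 1-cells there are two objects before and after. In example (i), by contrast, $S_0\mathbb N=\mathbb Z$ has more objects, even up to 1-cells. The difference is that in (ii) and (iii) each object $a$ already has an inverse *up to a 1-cell*: there are $b$ and a 1-cell $a+b\to0$.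

This is what the construction is for. It replaces inverses that exist only up to a higher cell by strict inverses, and we shall see in Section 7 that under the hypothesis just named it does not change homotopy groups. Applied once in each dimension, it turns a weakly invertible object into a strictly invertible one. The problem that it will solve is the following.

## 2. Weak inverses, strict inverses, and the two homotopy categories

**Definition (the two kinds of groupoid).** A strict $\infty$-groupoid is a strict $\infty$-category in which every $i$-arrow ($i\ge1$) is strictly invertible for $\ast^i_{i-1}$. A quasi-strict $\infty$-groupoid, or qs for short, is a strict $\infty$-category in which every $i$-arrow $u:x\to y$ ($i\ge1$) has a weak inverse: an $i$-arrow $v:y\to x$ with $(i+1)$-arrows, called witnesses, $u\ast_{i-1}v\to1_y$ and $v\ast_{i-1}u\to1_x$. Let $\infty\text{-}\mathrm{Gpd}\subset\infty\text{-}\mathrm{Gpd}_{\mathrm{qs}}\subset\infty\text{-}\mathrm{Cat}$ be the full subcategories so defined.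

A strict $\infty$-groupoid is qs: take identities as witnesses. Composition in a qs is still strictly associative and unital; only invertibility is weak.

*An example.* Let $K$ have one object, 1-cells the natural numbers with $\ast_0=+$, exactly one 2-cell between any two 1-cells, and only identities above. It is qs: $0$ is a weak inverse of $m$, since there is a 2-cell $m+0\to0$, and 2-cells are strictly invertible. It is not a strict $\infty$-groupoid, since $1\in\mathbb N$ has no inverse.

**The relation $\sim$.** Let $G$ be qs. For parallel $n$-cells, $a\sim b$ means that there is an $(n+1)$-cell $a\to b$. It is reflexive by identities, transitive by composition, symmetric by weak inverses. It is compatible with all compositions: an $(n+1)$-cell $a\to a'$ composed along a $j$-cell with (the identity of) $b$ gives $a\ast_jb\to a'\ast_jb$, and likewise on the other side. For parallel $n$-cells $u,v$, $n\ge0$ (any two 0-cells count as parallel), put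
$$[u,v]=\{(n+1)\text{-cells }u\to v\}/\sim.$$
Then $\pi_0(G)=G_0/\sim$ and $\pi_n(G,x)=[1^{n-1}_x,1^{n-1}_x]$ for $n\ge1$. In $K$, all of these are one-point sets.

**Definition (weak equivalence).** A functor $f:G\to H$ between qs's is a weak equivalence if it induces bijections $\pi_0(G)\to\pi_0(H)$ and $\pi_n(G,x)\to\pi_n(H,f(x))$ for all $n\ge1$ and all objects $x$. Write $\mathrm{Ho}(\infty\text{-}\mathrm{Gpd})$ and $\mathrm{Ho}(\infty\text{-}\mathrm{Gpd}_{\mathrm{qs}})$ for the localizations at the weak equivalences.

For instance, the functor from $K$ to the one-object $\infty$-category with only identities is a weak equivalence. The question, posed in Dimitri Ara, "On homotopy types modelized by strict $\infty$-groupoids", arXiv:1206.2945 (2012), is whether the inclusion induces an equivalence $\mathrm{Ho}(\infty\text{-}\mathrm{Gpd})\to\mathrm{Ho}(\infty\text{-}\mathrm{Gpd}_{\mathrm{qs}})$. The answer is yes.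

In low dimensions there is nothing to do. If all cells above dimension $0$ are identities, both notions are sets. If all cells above dimension $1$ are identities, the witnesses of a weak inverse of a 1-cell are identities, so the weak inverse is strict, and both notions are groupoids. The difference starts with 2-cells, as $K$ shows.

Let $U:\infty\text{-}\mathrm{Gpd}\to\infty\text{-}\mathrm{Cat}$ be the inclusion, $L$ its left adjoint, $\eta_C:C\to ULC$ the unit (Section 3), and $Q$ the standard polygraphic resolution (Section 4). We shall prove the following.

**Theorem A.** If a quasi-strict $\infty$-groupoid $C$ is a polygraph (a free $\infty$-category), then $\eta_C:C\to ULC$ is a weak equivalence.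

**Theorem B.** The inclusion induces an equivalence $\mathrm{Ho}(\infty\text{-}\mathrm{Gpd})\simeq\mathrm{Ho}(\infty\text{-}\mathrm{Gpd}_{\mathrm{qs}})$, with quasi-inverse induced by $C\mapsto LQC$.

**Theorem C.** Let $n\ge0$, and let $n\text{-}\mathrm{Gpd}\subset n\text{-}\mathrm{Gpd}_{\mathrm{qs}}$ be the full subcategories of $\infty\text{-}\mathrm{Gpd}\subset\infty\text{-}\mathrm{Gpd}_{\mathrm{qs}}$ on the objects with only identity cells above dimension $n$. Then $\mathrm{Ho}(n\text{-}\mathrm{Gpd})\to\mathrm{Ho}(n\text{-}\mathrm{Gpd}_{\mathrm{qs}})$ is an equivalence.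

**Proposition D.** Freeness cannot be dropped in Theorem A. There is a quasi-strict 2-groupoid $C$ with $\pi_0,\pi_1$ trivial and $\pi_2=\mathbb Z$ such that every functor from $C$ to a strict $\infty$-groupoid is zero on $\pi_2$.

**Remark (inverses along all dimensions).** In a strict $\infty$-groupoid every $i$-cell is invertible for every $\ast_j$, $j<i$, so the definition that asks for all these inverses is the same. Let $u:a\to b$ be an $i$-cell and $j<i-1$; by induction on $i-j$ let $a^*,b^*$ be $\ast_j$-inverses of the $(i-1)$-cells $a,b$. Put $v=a^*\ast_ju^{-1}\ast_jb^*$, where $u^{-1}:b\to a$ is the $\ast_{i-1}$-inverse; then $v:a^*\to b^*$. By (1) with $l=i-1$,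
$$u\ast_jv=(u\ast_jb^*)\ast_{i-1}(a\ast_jv)=(u\ast_jb^*)\ast_{i-1}(u^{-1}\ast_jb^*)=b\ast_jb^*,$$
$$v\ast_ju=(v\ast_jb)\ast_{i-1}(a^*\ast_ju)=(a^*\ast_ju^{-1})\ast_{i-1}(a^*\ast_ju)=a^*\ast_ja,$$
and both are identities.

## 3. Strictly inverting the arrows of $C$ itself

The natural first attempt is to force all arrows of $C$ to become invertible.

**The functor $L$.** Strict $\infty$-categories are the models of an essentially algebraic theory: partial operations whose domains are defined by equations. Adding operations $u\mapsto u^{-1}$ on $i$-cells for $i\ge1$, with the equations of an inverse, gives an essentially algebraic theory whose models are the strict $\infty$-groupoids; functors preserve inverses automatically, so the morphisms are all functors. The forgetful functor of such an extension of theories has a left adjoint. This is $L$.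

**Low-dimensional behavior of $\eta$.** The purpose of this step is to dispose of $\pi_0$ and $\pi_1$. On both $\infty\text{-}\mathrm{Gpd}$ and $\infty\text{-}\mathrm{Cat}$, the functor $X\mapsto X_0$ has as right adjoint the indiscrete category on a set (one 1-cell between any two objects, identities above), which is a strict groupoid. Hence maps of sets $(LC)_0\to S$ correspond by restriction to maps $C_0\to S$, and $\eta_C$ is bijective on objects.

For a qs $X$ let $\tau X$ be the category with objects $X_0$ and arrows the 1-cells modulo $\sim$. Weak inverses make it a groupoid. A functor from $X$ to a 1-category sends 2-cells to identities, hence identifies equivalent 1-cells; so $X\to\tau X$ is universal among functors from $X$ to 1-categories. Now let $C$ be qs. Functors to a given 1-groupoid are the same from $C$ and from $LC$, and $\tau C$ and $\tau(LC)$ are both groupoids, so $\eta_C$ induces $\tau C\cong\tau(LC)$. Since $\pi_0(X)$ is the set of isomorphism classes of $\tau X$ and $\pi_1(X,x)=\mathrm{Aut}_{\tau X}(x)$: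

(2) *for every qs $C$, the unit $\eta_C$ is bijective on objects, on $\pi_0$ and on $\pi_1$.*

**A case where it works.** For the example $K$ of Section 2, let $K'$ be defined like $K$ with $\mathbb Z$ in place of $\mathbb N$. We check that $LK=K'$. Let $\varphi:K\to H$ with $H$ a strict groupoid, let $f=\varphi(1)$, so that $\varphi(m)=f^m$, and let $\theta_{m,n}:f^m\to f^n$ be the image of the 2-cell $m\to n$. Then $f\ast_0\theta_{m,n}=\theta_{m+1,n+1}=\theta_{m,n}\ast_0f$. For integers $m,n$ put $\theta_{m,n}=f^{-k}\ast_0\theta_{m+k,n+k}$ for large $k$; this does not depend on $k$, and any extension must satisfy it. It respects $\ast_1$, using one $k$ for all cells involved. It respects $\ast_0$ because $f$, and hence $f^{-1}$, commutes with every $\theta$, so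
$$\theta_{m,n}\ast_0\theta_{m',n'}=f^{-k-k'}\ast_0\theta_{m+k,n+k}\ast_0\theta_{m'+k',n'+k'}=\theta_{m+m',n+n'}.$$
So $\varphi$ extends uniquely to $K'$, and $\eta_K$ is a weak equivalence, both sides having trivial homotopy. Note that $L$ has formed differences.

**A case where it fails: proof of Proposition D.** Let $D=\{1\}\cup\{a_{ij}:i,j\in\{0,1\}\}$ be the monoid with unit $1$ and $a_{ij}a_{kl}=a_{il}$; both bracketings of $a_{ij}a_{kl}a_{mn}$ give $a_{in}$. Let $f(0,0)=1$ and $f(j,k)=0$ for the other $j,k\in\{0,1\}$. Define $c:D^2\to\mathbb Z$ by $c(a_{ij},a_{kl})=f(j,k)$ and $c(1,\cdot)=c(\cdot,1)=0$. Then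
$$c(y,z)-c(xy,z)+c(x,yz)-c(x,y)=0 .$$
For $x=a_{ij}$, $y=a_{kl}$, $z=a_{mn}$ the left side is $f(l,m)-f(l,m)+f(j,k)-f(j,k)$. For $x=1$ it is $c(y,z)-c(y,z)$, for $y=1$ it is $-c(x,z)+c(x,z)$, for $z=1$ it is $c(x,y)-c(x,y)$.

Let $C$ have one object, 1-cells $D$ with $\ast_0$ the product, 2-cells $(\alpha:d\to d')$ with $\alpha\in\mathbb Z$ and $d,d'\in D$ arbitrary, and only identities above. Vertical composition $\ast_1$ adds integers, with identities $(0:d\to d)$, and
$$(\alpha:d_1\to d_2)\ast_0(\beta:d_1'\to d_2')=\big(\alpha+\beta+c(d_2,d_2')-c(d_1,d_1'):\ d_1d_1'\to d_2d_2'\big).$$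
Interchange holds because the corrections telescope: composing $d_1\to d_2\to d_3$ and $d_1'\to d_2'\to d_3'$, the two terms $c(d_2,d_2')$ cancel. Also $(0:d\to d)\ast_0(0:d'\to d')$ is the identity of $dd'$. The 2-cell $(0:1\to1)$ is a unit for $\ast_0$ since $c$ vanishes when an argument is $1$. For associativity of $\ast_0$, the two bracketings of cells $x_1\to x_2$, $y_1\to y_2$, $z_1\to z_2$ have corrections $c(x_r,y_r)+c(x_ry_r,z_r)$ and $c(y_r,z_r)+c(x_r,y_rz_r)$, taken at $r=2$ minus $r=1$, and these agree by the identity for $c$. Every 2-cell is invertible, with inverse $(-\alpha:d'\to d)$, and $1$ is a weak inverse of every $d$, with witnesses $(0:d\to1)$. So $C$ is qs. All 1-cells are equivalent, so $\pi_0,\pi_1$ are trivial, and $\pi_2=\{(\alpha:1\to1)\}=\mathbb Z$.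

Let $\varphi:C\to H$ with $H$ a strict groupoid. Each $\varphi(a_{ij})$ is idempotent and invertible, hence an identity. So all 2-cells of $C$ go to 2-cells $1\to1$ of $H$ at one object; there $\ast_0=\ast_1$ is an abelian group law (the Eckmann–Hilton argument, written out in Section 9), denoted $+$. Let $\kappa=\varphi(1:1\to1)$, so $\varphi(k:1\to1)=k\kappa$, and $\psi_{ij}=\varphi(0:1\to a_{ij})$. By definition of $\ast_0$,
$$(0:1\to a)\ast_0(0:1\to a')=(c(a,a'):1\to aa')=(0:1\to aa')\ast_1(c(a,a'):1\to1),$$
and therefore $\psi_{ij}+\psi_{kl}=\psi_{il}+f(j,k)\kappa$. Taking $(k,l)=(i,j)$ gives $\psi_{ij}=f(j,i)\kappa$. Taking $a_{00}$ and $a_{11}$ gives $\psi_{00}+\psi_{11}=\psi_{01}+f(0,1)\kappa$, that is, $\big(f(0,0)+f(1,1)-f(1,0)-f(0,1)\big)\kappa=0$, so $\kappa=0$.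

This is the Proposition: $\varphi$ is zero on $\pi_2$. In particular $\eta_C$ is not a weak equivalence, and no functor from $C$ to a strict $\infty$-groupoid is one. $\square$

The exact point of failure is the equation $a_{ij}\ast_0a_{ij}=a_{ij}$ between 1-cells: it forces $\varphi(a_{ij})$ to be an identity and leaves no room for the 2-cells. In a free category the only idempotents are identities, since word length is additive. So we replace $C$ by a weakly equivalent free $\infty$-category $QC$ and apply $L$ to that. What then has to be shown is Theorem A.

## 4. Free $\infty$-categories and the resolution $Q$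

Let $D_n$ be the $n$-globe (a functor $D_n\to C$ is an $n$-cell of $C$) and $\partial D_n$ its boundary, with $\partial D_0=\emptyset$; for $n\ge1$ a functor $\partial D_n\to C$ is a pair of parallel $(n-1)$-cells.

**Definition (polygraph).** A polygraph is an $\infty$-category $C=\operatorname{colim}C^{(n)}$ with $C^{(-1)}=\emptyset$ and $C^{(n)}$ a pushout of $C^{(n-1)}$ along a coproduct of copies of $\partial D_n\to D_n$.

For example, the monoid $\mathbb N$, seen as a category with one object, is a polygraph with one 0-generator and one 1-generator. The monoid $D$ of Section 3 is not one, since it has nontrivial idempotents.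

Attaching $n$-cells does not change cells of dimension $<n$. Indeed, truncation to $(n-1)$-categories (forgetting cells of dimension $\ge n$) has a right adjoint, which adds a unique $n$-cell for each ordered parallel pair of $(n-1)$-cells and identities above; so it preserves colimits, and it sends $\partial D_n\to D_n$ to an isomorphism.

**Cited results.** We use two theorems.

- Lafont–Métayer–Worytkiewicz, *A folk model structure on omega-cat*, Adv. Math. 224 (2010). $\infty\text{-}\mathrm{Cat}$ has a model structure with generating cofibrations $\partial D_n\to D_n$ ($n\ge0$), in which $f:X\to Y$ is a weak equivalence (we say *folk equivalence*) iff: (i) every object of $Y$ is $\omega$-equivalent to some $f(x)$; (ii) for parallel $n$-cells $u,v$ of $X$, $n\ge0$, and every $w:f(u)\to f(v)$ there is $w':u\to v$ with $f(w')$ $\omega$-equivalent to $w$. Here $\omega$-equivalent means connected by a coinductively reversible cell. Polygraphs are cofibrant.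
- Ara–Métayer, *The Brown–Golasiński model structure on strict ∞-groupoids revisited*, Homology Homotopy Appl. 13 (2011). The folk model structure transfers along $U$: $\infty\text{-}\mathrm{Gpd}$ has a model structure whose weak equivalences and fibrations are the maps $f$ such that $U(f)$ is one. Hence $L$ is left Quillen, and by Ken Brown's lemma $L$ sends folk equivalences between cofibrant $\infty$-categories to maps $g$ such that $U(g)$ is a folk equivalence.

In a qs all cells of positive dimension are reversible, because the set of all of them is closed under the defining condition (a reverse cell, with reversible cells from both composites to identities). So there $\omega$-equivalence is just $\sim$.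

(3) *A functor $f:X\to Y$ between qs's satisfying (i) and (ii) is a weak equivalence.* On $\pi_0$ it is surjective by (i), and injective by (ii) for $n=0$: a 1-cell $f(u)\to f(v)$ gives a 1-cell $u\to v$. On $\pi_n$ it is surjective by (ii) applied to $u=v=1^{n-1}_x$. It is injective because, if $u,u'$ are $n$-loops at $1^{n-1}_x$ and there is an $(n+1)$-cell $f(u)\to f(u')$, then (ii) gives one $u\to u'$.

**Definition (trivial fibration).** A functor is a trivial fibration if it has the right lifting property for all $\partial D_n\to D_n$, $n\ge0$: it is surjective on objects, and for parallel $(n-1)$-cells $a,b$ upstairs, every $n$-cell $q(a)\to q(b)$ lifts to an $n$-cell $a\to b$.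

A trivial fibration satisfies (i) and (ii), with equalities. Moreover, if $q:X\to Y$ is a trivial fibration and $Y$ is qs, then $X$ is qs: for $u:x\to y$ in $X$ lift a weak inverse of $q(u)$ to a cell $v:y\to x$; then $u\ast v$ and $1_y$ are parallel, so the witness $q(u\ast v)\to q(1_y)$ lifts, and similarly for the other one. By (3), $q$ is then a weak equivalence.

**The resolution.** Define $q_C:QC\to C$ as follows. Put $(QC)^{(0)}=C_0$. For $n\ge1$ attach to $(QC)^{(n-1)}$ one $n$-cell $a\to b$ for each triple $(a,b,w)$, with $a,b$ parallel $(n-1)$-cells of $(QC)^{(n-1)}$ and $w:q(a)\to q(b)$ an $n$-cell of $C$, and send it to $w$. For $h:C\to D$ let $Qh$ be $h$ on objects and, inductively, $(a,b,w)\mapsto(Qh(a),Qh(b),h(w))$ on generators; this makes sense because $q_DQh=hq_C$ in lower dimension. So $Q$ is a functor and $q$ is natural. By construction $q_C$ is a trivial fibration: it is bijective on objects, and for $n\ge1$ the lift of $w$ is the generator $(a,b,w)$. So for $C$ qs, $QC$ is a qs polygraph and $q_C$ is a weak equivalence.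

## 5. How Theorem A implies Theorem B

Granting Theorem A, we derive Theorem B now; this isolates what is left to do. We use three elementary facts about functors between qs's. Weak equivalences compose. If $gf$ and $g$ are weak equivalences, so is $f$. If $gf$ and $f$ are weak equivalences *and $f$ is surjective on objects*, then $g$ is one; here surjectivity ensures that every base point $y$ has the form $f(x)$, and the map of $g$ on $\pi_n$ at $f(x)$ is determined by those of $gf$ and $f$ at $x$.

Put $F=LQ:\infty\text{-}\mathrm{Gpd}_{\mathrm{qs}}\to\infty\text{-}\mathrm{Gpd}$, and write $U$ also for the inclusion $\infty\text{-}\mathrm{Gpd}\to\infty\text{-}\mathrm{Gpd}_{\mathrm{qs}}$. For qs $C$ we have natural weak equivalences in $\infty\text{-}\mathrm{Gpd}_{\mathrm{qs}}$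
$$C\xleftarrow{\ q_C\ }QC\xrightarrow{\ \eta_{QC}\ }UFC,\tag{4}$$
the second by Theorem A.

**Step 1: $F$ preserves weak equivalences.** This is needed for $F$ to induce a functor on localizations. Let $h:C\to D$ be a weak equivalence. From $q_D\circ Qh=h\circ q_C$, the functor $Qh$ is one. From $U(Fh)\circ\eta_{QC}=\eta_{QD}\circ Qh$, where $\eta_{QC}$ is a weak equivalence bijective on objects by (2), $Fh$ is one.

**Step 2: $UF\cong\mathrm{id}$ on $\mathrm{Ho}(\infty\text{-}\mathrm{Gpd}_{\mathrm{qs}})$.** The functors $\mathrm{id}$, $Q$, $UF$ preserve weak equivalences, and a natural transformation whose components are weak equivalences becomes a natural isomorphism on the localization. Apply this to the two transformations in (4).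

**Step 3: $FU\cong\mathrm{id}$ on $\mathrm{Ho}(\infty\text{-}\mathrm{Gpd})$.** Here we need a comparison inside strict groupoids. For $G\in\infty\text{-}\mathrm{Gpd}$ let $\varepsilon_G:FUG\to G$ correspond to $q_{UG}:QUG\to UG$ under the adjunction, so $U(\varepsilon_G)\circ\eta_{QUG}=q_{UG}$. It is natural in $G$. Since $\eta_{QUG}$ is a weak equivalence bijective on objects and $q_{UG}$ is a weak equivalence, $\varepsilon_G$ is a weak equivalence.

So the functors induced by $F$ and $U$ are quasi-inverse, which is Theorem B. $\blacksquare$ (given Theorem A)

It remains to prove Theorem A. By (2) only $\pi_n$ with $n\ge2$ matters. The theorem of Ara and Métayer lets us exchange a polygraph for any folk equivalent polygraph before applying $L$. So we look for a polygraph on which $L$ can be computed. If it has one object and one 1-cell, its higher cells form an $\omega$-monoid by the Eckmann–Hilton argument, and $L$ becomes iterated formal differences. To reach such a polygraph we must first remove $\pi_0$ and $\pi_1$, by a covering. Sections 6–8 treat the differences, Section 9 the case of one object and one 1-cell, Section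 10 the covering.

## 6. Whiskering is bijective up to equivalence

Composing with a 1-cell $f$ of a qs need not be injective on cells: in the example of Section 3, $a_{00}\ast_0 1=a_{00}\ast_0a_{00}$. On classes it is bijective.

**Lemma 2.** Let $X$ be qs, $f:y\to y'$ a 1-cell, $z$ an object. Left composition with $f$ gives bijections $[z,y]\to[z,y']$, and $[u,v]\to[f\ast_0u,f\ast_0v]$ for all parallel $n$-cells $u,v$, $n\ge1$, with 0-source $z$ and 0-target $y$. Likewise for right composition.

*Proof.* These maps are well defined because $\sim$ is compatible with composition. We use induction on $n$ (with $n=0$ for the first bijection), for all $X$ and both sides at once. The right version at level $n$ for $X$ is the left version at level $n$ for the qs obtained from $X$ by reversing 1-cells; so we prove the left version.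

**Step 1: $n=0$.** This starts the induction. The map is composition with the class of $f$ in $\tau X$, which is a groupoid.

**Step 2: $n\ge1$ and $f=p:y\to y$ with a 2-cell $\alpha:p\to1_y$.** The purpose is to trade whiskering with $p$ for whiskering with 2-cells, one dimension up. Let $w:u\to v$ be an $(n+1)$-cell, with 1-source $a$ and 1-target $b$ (for $n=1$, $a=u$ and $b=v$). Computing $\alpha\ast_0w$ in the two ways of (1), with $l=1$:
$$(\alpha\ast_0b)\ast_1(p\ast_0w)=\alpha\ast_0w=w\ast_1(\alpha\ast_0a).\tag{5}$$
Let $Y=\mathrm{Hom}_X(z,y)$, whose $k$-cells are the $(k+1)$-cells of $X$ with 0-source $z$ and 0-target $y$, and whose $\ast_j$ is $\ast_{j+1}$. It is qs, and $u,v$ are parallel $(n-1)$-cells of $Y$, with $[u,v]_Y=[u,v]_X$. The 2-cells $\alpha\ast_0a:p\ast_0a\to a$ and $\alpha\ast_0b:p\ast_0b\to b$ are 1-cells of $Y$. Equation (5) says $B\circ p_*=A$, where $A$ is right whiskering in $Y$ with $\alpha\ast_0a$, defined on $[u,v]$, and $B$ is left whiskering in $Y$ with $\alpha\ast_0b$, defined on $[p\ast_0u,p\ast_0v]$. The targets of $A$ and $B$ agree: for $n\ge2$, (5) applied to $u$ and to $v$ in place of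 $w$ says $(\alpha\ast_0b)\ast_1(p\ast_0u)=u\ast_1(\alpha\ast_0a)$ and the same for $v$; for $n=1$ the common target is $[p\ast_0a,b]_Y$. By the induction hypothesis for $Y$ at level $n-1$, $A$ and $B$ are bijective. So $p_*$ is bijective.

**Step 3: $n\ge1$ and general $f$.** We reduce to Step 2 by a weak inverse. Let $g$ be a weak inverse of $f$, with 2-cells $gf\to1_y$ and $fg\to1_{y'}$. By Step 2, $g_*f_*=(gf)_*$ is bijective on $[u,v]$, so $g_*:[fu,fv]\to[gfu,gfv]$ is surjective. By Step 2 again, $f_*g_*=(fg)_*$ is bijective on $[fu,fv]$, so $g_*$ is injective there. Hence $g_*$ is bijective on $[fu,fv]$, and $f_*=g_*^{-1}\circ(gf)_*$ is bijective on $[u,v]$. $\square$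

## 7. Translations in a grouplike $\omega$-monoid

**Definition (grouplike, good, full).** An $\omega$-monoid $M$ is grouplike if for every $a\in M_0$ there are $b\in M_0$ and a 1-cell $a+b\to0$. A homomorphism $f:M\to N$ of qs $\omega$-monoids is good if it is bijective on $\pi_0$ and on $[u,v]\to[f(u),f(v)]$ for all parallel $n$-cells $u,v$, $n\ge0$. An $\omega$-monoid is full if all $M_n$ are groups.

In Section 1, examples (ii) and (iii) are qs and grouplike; example (i) is qs but not grouplike. A discrete abelian group is full. The inclusion of the indiscrete category on $\mathbb N$ into the one on $\mathbb Z$ is good. A composite of good homomorphisms is good.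

**Lemma 3.** Let $M$ be a qs grouplike $\omega$-monoid. Then every translation $\tau_c$, $c\in M_0$, is bijective on $\pi_0(M)$ and on $[u,v]\to[u+c,v+c]$ for all parallel $u,v$. Moreover $S_0M$ is qs and grouplike, and $M\to S_0M$ is good.

*Proof.* **Step 1: translations on $\pi_0$.** Since $M$ is grouplike, the commutative monoid $\pi_0(M)$ is a group, so translations of it are bijective.

**Step 2: translation by $c$ when there is a 1-cell $e:c\to0$.** The purpose is to compare $\tau_c$ with whiskerings. Let $w:u\to v$ be an $(n+1)$-cell, $n\ge0$, with 0-source $a$ and 0-target $b$. By functoriality of $+$,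
$$(e+b)\ast_0(c+w)=(e\ast_0c)+(b\ast_0w)=e+w=(0\ast_0e)+(w\ast_0a)=(0+w)\ast_0(e+a).$$
That is,
$$(e+b)\ast_0(w+c)=w\ast_0(e+a).\tag{6}$$
So $\tau_c$ on $[u,v]$ followed by left whiskering with $e+b:b+c\to b$ equals right whiskering with $e+a:a+c\to a$. The targets agree: for $n\ge1$ apply (6) to $u$ and $v$; for $n=0$, where $u=a$ and $v=b$, the common target is $[a+c,b]$. Both whiskerings are bijective by Lemma 2, hence so is $\tau_c$ on $[u,v]$.

**Step 3: general $c$.** Choose $d$ with a 1-cell $c+d\to0$. By Step 2, $\tau_c\tau_d=\tau_d\tau_c=\tau_{c+d}$ is bijective on all $[u,v]$. So $\tau_c$ and $\tau_d$ are injective on all $[u,v]$, and $\tau_d:[u+c,v+c]\to[u+c+d,v+c+d]$ is surjective. It is therefore bijective, and then $\tau_c$ is bijective on $[u,v]$.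

**Step 4: $S_0M$ is qs and grouplike.** Given a cell $(w,a)$, a weak inverse $v$ of $w$ in $M$ with witnesses $r,r'$ gives the weak inverse $(v,a)$ with witnesses $(r,a),(r',a)$, since $z\mapsto(z,a)$ is a functor. As $(S_0M)_0$ is a group, $S_0M$ is grouplike (with identity 1-cells).

**Step 5: $M\to S_0M$ is good.** Let $u,v$ be parallel cells of $M$. A cell of $S_0M$ from $(u,0)$ to $(v,0)$ is represented, at a late enough stage $a$, by some $w:u+a\to v+a$, because equalities of source and target in the colimit hold at a late stage. By Step 3 there is $w_0:u\to v$ with $w\sim w_0+a$, so $(w,a)\sim(w_0+a,a)=(w_0,0)$. This is surjectivity on $[u,v]$. If $w_1,w_2:u\to v$ become equivalent in $S_0M$, then in the same way $w_1+a\sim w_2+a$ for some $a$, so $w_1\sim w_2$ by Step 3. On $\pi_0$: given $(m,a)$, choose by Step 1 an object $m'$ with $m'+a\sim m$; then $(m',0)=(m'+a,a)\sim(m,a)$. If $(m,0)\sim(m',0)$, then $m+a\sim m'+a$ for some $a$, so $m\sim m'$. $\square$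

## 8. Splitting off the objects, and differences in every dimension

$S_0$ makes objects invertible for $+$. To treat 1-cells, we view the cells starting at $0$ as an $\omega$-monoid of their own, one dimension lower.

**Lemma 4.** The category of $\omega$-monoids $M$ with $M_0$ a group is equivalent to the category of triples $(A,P,\partial)$: $A$ an abelian group, $P$ an $\omega$-monoid, $\partial:P\to A$ a homomorphism to the discrete $\omega$-monoid $A$.

*Proof.* **Step 1: from $M$ to a triple.** Put $A=M_0$,
$$P_n=\{u\in M_{n+1}:s_0u=0\},\qquad \ast^P_j=\ast^M_{j+1},\qquad \partial=t_0,$$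
with the addition of $M$. The maps $s_0,t_0$ are homomorphisms, unchanged under sources and targets (down to dimension 1), under identities in dimension $\ge1$ and under $\ast_{j+1}$. So $P$ inherits the axioms from $M$, and $\partial$ is a homomorphism to a discrete $\omega$-monoid.

**Step 2: from a triple to an $\omega$-monoid.** Let $A\ltimes P$ have 0-cells $A$ and $(n+1)$-cells $A\times P_n$, where $(a,p)$ has 0-source $a$ and 0-target $a+\partial p$. In dimension $\ge2$ put $s(a,p)=(a,sp)$ and $t(a,p)=(a,tp)$. Put $1_a=(a,0)$, $1_{(a,p)}=(a,1_p)$,
$$(a+\partial p,p')\ast_0(a,p)=(a,p+p'),\qquad(a,p)\ast_{j+1}(a,p')=(a,p\ast_jp'),$$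
and add componentwise. We check the axioms.

- Globularity: $\partial$ is unchanged under sources and targets of $P$.
- Associativity, units and interchange among the $\ast_{j+1}$ are those of $P$.
- Associativity and units for $\ast_0$ are those of $+$ (the 0-target of $(a,p+p')$ is $a+\partial p+\partial p'$, as it should be). Compatibility of $\ast_0$ with sources, targets and identities holds because these are homomorphisms in $P$.
- Interchange of $\ast_0$ with $\ast_{j+1}$ reads $(p\ast_jq)+(p'\ast_jq')=(p+p')\ast_j(q+q')$, which is functoriality of $+$ on $P$.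
- Addition is functorial for $\ast_{j+1}$ for the same reason. For $\ast_0$, the two sides to compare are the sum of $(a+\partial p,p')\ast_0(a,p)$ and $(b+\partial q,q')\ast_0(b,q)$, and the $\ast_0$-composite of the sums; both are $(a+b,p+p'+q+q')$.

**Step 3: comparison.** We must see that the two constructions are inverse to each other. Given $M$, send $u\in M_{n+1}$ with $s_0u=a$ to $(a,u-1_a)$, where $1_a$ is the iterated identity of $a$ and $-1_a=1_{-a}$. This is a bijection $M_{n+1}\to A\times P_n$, with inverse $(a,p)\mapsto p+1_a$; it is compatible with addition, sources, targets (in particular $t_0u=a+\partial(u-1_a)$) and identities. It respects $\ast_{j+1}$: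
$$(u\ast_{j+1}v)-1_a=(u\ast_{j+1}v)+(1_{-a}\ast_{j+1}1_{-a})=(u-1_a)\ast_{j+1}(v-1_a).$$
It respects $\ast_0$: if $v$ goes from $a$ to $b$ and $u$ from $b$ to $c$ along 0-cells, then with $p'=u-1_b$
$$u\ast_0v=(p'+1_b)\ast_0(0+v)=(p'\ast_00)+(1_b\ast_0v)=p'+v,\tag{7}$$
so $u\ast_0v$ goes to $(a,p'+(v-1_a))$. Conversely, the triple of $A\ltimes P$ is $(A,P,\partial)$ via $(0,p)\leftrightarrow p$. Both constructions are functorial: a morphism of triples $(A,P,\partial)\to(B,R,\partial_R)$ is a pair $\varphi_0:A\to B$, $\psi:P\to R$ with $\varphi_0\partial=\partial_R\psi$. $\square$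

*Example.* For $A=\mathbb Z$, $P=\mathbb N$ discrete and $\partial$ the inclusion, there is one 1-cell $(a,p):a\to a+p$ for each $p\ge0$: $A\ltimes P$ is the ordered set $\mathbb Z$ as a category. With $P=\mathbb Z$ and $\partial=\mathrm{id}$ one gets the indiscrete category on $\mathbb Z$.

Next, how the properties of $M=A\ltimes P$ and $P$ are related.

(8a) *If $M$ is qs, then $P$ is qs and grouplike.* Weak inverses of cells of dimension $\ge2$ of $M$, and their witnesses, keep the 0-source, so $P$ is qs. If $u:0\to a$ is in $P_0$, with weak inverse $v:a\to0$ in $M$, then $v\ast_0u=(v-1_a)+u$ by (7), where $v-1_a\in P_0$; a 2-cell $v\ast_0u\to1_0$ is a 1-cell $(v-1_a)+u\to0$ of $P$.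

(8b) *If $P$ is qs and grouplike, then $A\ltimes P$ is qs and grouplike.* In dimension $\ge2$ use weak inverses in $P$: if $q$ is one for $p$, with witnesses $r,r'$, then $(a,q)$ is one for $(a,p)$, with witnesses $(a,r),(a,r')$. For a 1-cell $(a,p)$ choose a 1-cell $r:p+p'\to0$ in $P$. As $\partial$ is constant along $r$, $\partial p'=-\partial p$. Then $(a+\partial p,p')$ goes from $a+\partial p$ to $a$, and
$$(a+\partial p,p')\ast_0(a,p)=(a,p+p'),\qquad(a,p)\ast_0(a+\partial p,p')=(a+\partial p,p+p'),$$
so $(a,r)$ and $(a+\partial p,r)$ are witnesses. $A\ltimes P$ is grouplike since $A$ is a group.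

(8c) *Let $P$ be qs and grouplike and $M=A\ltimes P$. Then $[a,b]_M=\{\xi\in\pi_0P:\partial\xi=b-a\}$; $[(a,p),(a,q)]_M=[p,q]_P$ in higher dimension; and $\pi_0M=A/\partial(\pi_0P)$.* All three are read off the definitions (parallel cells of positive dimension have the same $a$). *So if $P\to P'$ is a good homomorphism over $A$, with $P,P'$ qs and grouplike, then $A\ltimes P\to A\ltimes P'$ is good.*

**Proposition 5.** For every qs grouplike $\omega$-monoid $M$ there is a good homomorphism $M\to M^\infty$ with $M^\infty$ full, initial among homomorphisms from $M$ to full $\omega$-monoids. A full $\omega$-monoid is a strict $\infty$-groupoid.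

*Proof.* **Step 1: making dimension $k$ invertible.** By induction on $k\ge0$ we construct, for *each* qs grouplike $M$ with $M_i$ a group for $i<k$, a good homomorphism $M\to S_kM$, bijective in dimensions $<k$, with $S_kM$ qs grouplike and $(S_kM)_i$ a group for $i\le k$, through which every homomorphism from $M$ to a full $\omega$-monoid factors uniquely. For $k=0$ these are Lemmas 1 and 3.

Let $k\ge1$. Then $M_0$ is a group; write $M=A\ltimes P$. By (8a), $P$ is qs grouplike. As $M_{i+1}=A\times P_i$, $P_i$ is a group for $i<k-1$. So $P\to S_{k-1}P$ is available. The discrete $\omega$-monoid $A$ is full, so $\partial$ extends uniquely to $\partial':S_{k-1}P\to A$. Put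
$$S_kM=A\ltimes S_{k-1}P .$$
It is qs grouplike by (8b), and $M\to S_kM$ is good by (8c). In dimension $0$ the map is the identity of $A$, in dimension $i+1$ it is $A\times P_i\to A\times(S_{k-1}P)_i$; so it is bijective in dimensions $<k$, and $(S_kM)_i$ is a group for $i\le k$.

For the universal property let $\varphi:M\to N$ with $N$ full. Write $N=B\ltimes R$; since $N_{i+1}=B\times R_i$, $R$ is full. By Lemma 4, $\varphi$ is a pair $\varphi_0:A\to B$, $\psi:P\to R$ with $\varphi_0\partial=\partial_R\psi$. By induction $\psi$ extends uniquely to $\psi':S_{k-1}P\to R$. The homomorphisms $\varphi_0\partial'$ and $\partial_R\psi'$ from $S_{k-1}P$ to the full $\omega$-monoid $B$ agree on $P$, hence are equal by the uniqueness in the induction hypothesis. So $(\varphi_0,\psi')$ is a morphism of triples, and it is the only one extending $(\varphi_0,\psi)$.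

**Step 2: all dimensions.** Let $M^{(0)}=S_0M$, $M^{(k+1)}=S_{k+1}M^{(k)}$ and $M^\infty=\operatorname{colim}M^{(k)}$. The map $M^{(k)}\to M^{(k+1)}$ is bijective in dimensions $\le k$, so in dimension $i$ the sequence is constant for $k\ge i$. Hence $M^\infty$ is a full $\omega$-monoid. The map $M\to M^\infty$ is good: each $M\to M^{(k)}$ is good, and each condition of goodness involves only finitely many dimensions ($0,1$ for $\pi_0$, and $n,n+1,n+2$ for $[u,v]$ with $u,v$ of dimension $n$). A homomorphism from $M$ to a full $\omega$-monoid extends uniquely to each $M^{(k)}$ in turn, so to $M^\infty$.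

**Step 3: full implies strict groupoid.** Let $M$ be full and $v:x\to y$, $u:y\to z$ be $k$-cells, $k\ge1$. Then $u-1_y$ has source $y-y=0$, so
$$u\ast_{k-1}v=\big((u-1_y)+1_y\big)\ast_{k-1}(0+v)=\big((u-1_y)\ast_{k-1}0\big)+(1_y\ast_{k-1}v)=u-1_y+v.$$
For $u:x\to y$ the cell $u'=1_x-u+1_y$ goes from $x-x+y=y$ to $x-y+y=x$, and the formula gives $u'\ast_{k-1}u=u'-1_y+u=1_x$ and $u\ast_{k-1}u'=u-1_x+u'=1_y$. $\square$

## 9. One object and one 1-cell: the Eckmann–Hilton argument

Let $C$ be an $\infty$-category with $C_0=\{x\}$, $C_1=\{1_x\}$, and let $M_n=C_{n+2}$, with $\ast^M_j=\ast^C_{j+2}$. On $C_{n+2}$ the operations $\ast_0,\ast_1$ are everywhere defined, with the same unit $1=1^{n+2}_x$. By interchange,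
$$a\ast_0b=(a\ast_11)\ast_0(1\ast_1b)=(a\ast_01)\ast_1(1\ast_0b)=a\ast_1b,$$
$$a\ast_0b=(1\ast_1a)\ast_0(b\ast_11)=(1\ast_0b)\ast_1(a\ast_01)=b\ast_1a.$$
So $\ast_0=\ast_1$ is a commutative operation $+$. Sources, targets and identities respect it, and it is functorial for all $\ast^M_j$ by interchange of $\ast_0$ with $\ast_{j+2}$. Thus $M$ is an $\omega$-monoid. Conversely, given $M$, put $\ast_0=\ast_1=+$; interchange of $\ast_0$ with $\ast_1$ is $(a+b)+(c+d)=(a+c)+(b+d)$, and the other axioms are those of $M$. This is an equivalence between such $C$ and $\omega$-monoids $M$; write $C=B^2M$. For $M=\mathbb N$ discrete, $B^2M$ is the polygraph with one 0-generator $x$ and one 2-generator $1_x\to1_x$: since $B^2\mathbb N$ has one object and its only 1-cell is $1_x$, a functor $B^2\mathbb N\to H$ amounts to an object of $H$ and one 2-cell from its identity to itself, by what was just shown applied to the cells of $H$ lying over that identity.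

Reading the definitions in each dimension: $C$ is qs iff $M$ is qs and grouplike (a weak inverse of the 2-cell $a\in M_0$ is a $b\in M_0$ with a 1-cell $a+b\to0$ of $M$). And $C$ is a strict groupoid iff $M$ is a strict groupoid with $M_0$ a group.

(9) *If $N$ is an $\omega$-monoid that is a strict $\infty$-groupoid with $N_0$ a group, then $N$ is full.* We show by induction on $n$, for all such $N$, that $N_n$ is a group; $n=0$ is assumed. Let $n\ge1$ and $N=N_0\ltimes P$. For $p\in P_0$ the strict inverse of the 1-cell $(0,p):0\to\partial p$ has the form $(\partial p,q)$, and $(\partial p,q)\ast_0(0,p)=(0,p+q)$ gives $p+q=0$. So $P_0$ is a group. $P$ is a strict groupoid, since inverses of cells of dimension $\ge2$ keep the 0-source. By induction $P_{n-1}$ is a group, hence so is $N_n=N_0\times P_{n-1}$.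

**Proposition 6.** If $C=B^2M$ is qs, then $LC=B^2(M^\infty)$, and $\eta_C$ is a weak equivalence.

*Proof.* **Step 1: the universal property.** $M$ is qs and grouplike, so $M^\infty$ exists, and $B^2M^\infty$ is a strict groupoid by Proposition 5. Let $\varphi:C\to H$ with $H$ a strict groupoid. Then $\varphi$ lands in the sub-$\infty$-category $H'$ of $H$ consisting of $\varphi(x)$, $1_{\varphi(x)}$ and all cells of dimension $\ge2$ with 1-source and 1-target $1_{\varphi(x)}$. Inverses of cells of dimension $\ge2$ of $H'$ lie in $H'$, so $H'$ is a strict groupoid, of the form $B^2N$ with $N$ a strict groupoid and $N_0$ a group; by (9), $N$ is full. Any functor $B^2M^\infty\to H$ extending $\varphi$ also lands in $H'$, since $B^2M^\infty$ has only the object $x$ and the 1-cell $1_x$. So by Proposition 5 $\varphi$ extends uniquely along $B^2M\to B^2M^\infty$.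

**Step 2: homotopy groups.** $\pi_0$ and $\pi_1$ are trivial on both sides. Further $\pi_2(C,x)=\pi_0(M)$ and, for $n\ge3$, $\pi_n(C,x)=\pi_{n-2}(M,0)=[0,0]$ with $0\in M_{n-3}$. As $M\to M^\infty$ is good, these are preserved. $\square$

## 10. The covering of $C$

To reach Proposition 6 we must get rid of $\pi_1$. We do this with a covering, and we need to know that it commutes with $L$ and keeps polygraphs.

Let $C$ be qs, $G=\tau C$, $x\in C_0$. Let $\tilde G$ be the groupoid whose objects are the arrows $g:x\to c$ of $G$, with one arrow $(\gamma,g):g\to\gamma g$ for each $g:x\to c$ and each $\gamma:c\to c'$. Let $p:\tilde G\to G$ send $g$ to $c$ and $(\gamma,g)$ to $\gamma$. For $X\to G$ put $p^*X=X\times_G\tilde G$. Its objects are pairs $(c,g)$ with $g$ over the image of $c$. Its $n$-cells, $n\ge1$, are pairs $(u,g)$ with $g$ over the image of $s_0u$; the 0-source is $(s_0u,g)$ and the 0-target is $(t_0u,\gamma g)$, with $\gamma$ the image of $u$ in $G$. For instance, if $C$ is the group $\mathbb Z$ as a one-object groupoid, $p^*C$ has as objects the integers, with exactly one arrow between any two.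

**Lemma 7.**

(a) $p^*:\infty\text{-}\mathrm{Cat}/G\to\infty\text{-}\mathrm{Cat}/\tilde G$ has a right adjoint $\Pi$, and $\Pi Z$ is a strict groupoid if $Z$ is.

(b) If $C$ is a polygraph, so is $\tilde C:=p^*C$.

(c) $L\tilde C=p^*(LC)$, with unit $p^*(\eta_C)$.

(d) $\tilde C$ is qs, $\pi_0(\tilde C)$ is a point, and any two parallel 1-cells of $\tilde C$ are $\sim$. With $\tilde x=(x,1_x)$, the maps $\pi_n(\tilde C,\tilde x)\to\pi_n(C,x)$ and $\pi_n(p^*LC,\tilde x)\to\pi_n(LC,x)$ are bijective for $n\ge2$.

*Proof of (a).* **Step 1: construction of $\Pi$.** Let $Z\to\tilde G$. Objects of $\Pi Z$ over $c$ are families $(z_g)_{g:x\to c}$ of objects of $Z$, with $z_g$ over $g$. The $n$-cells, $n\ge1$, over $\gamma:c\to c'$ are families $(z_g)_{g:x\to c}$ of $n$-cells, with $z_g$ over $(\gamma,g)$. Identities, sources and targets in dimension $\ge1$, and $\ast_j$ for $j\ge1$, are componentwise. The 0-source is $(s_0z_g)_g$, and the 0-target is $(t_0z_{\gamma^{-1}g'})_{g':x\to c'}$; the component with index $g'$ lies over $\gamma\gamma^{-1}g'=g'$. If $z$ lies over $\gamma$ and $s_0z'=t_0z$, then $s_0z'_{\gamma g}=t_0z_g$ for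 all $g$, and we put
$$(z'\ast_0z)_g=z'_{\gamma g}\ast_0z_g .$$
If $z'$ lies over $\gamma'$, this lies over $(\gamma'\gamma,g)$, and the 0-target of $z'\ast_0z$ is that of $z'$. Associativity of $\ast_0$ holds because both bracketings have components $z''_{\gamma'\gamma g}\ast_0z'_{\gamma g}\ast_0z_g$. A cell, its sources and its targets in dimension $\ge1$ lie over the same $\gamma$, so the shift of index is the same for all of them, and globularity, units and all interchange laws hold componentwise.

**Step 2: adjunction.** A functor $h:p^*X\to Z$ over $\tilde G$ gives $h^\flat:X\to\Pi Z$ over $G$, $h^\flat(u)=(h(u,g))_g$. It respects $\ast_0$ because $(u'\ast_0u,g)=(u',\gamma g)\ast_0(u,g)$, and 0-targets because $t_0(u,\gamma^{-1}g')=(t_0u,g')$; the rest is componentwise. Conversely a functor $k:X\to\Pi Z$ over $G$ gives $h(u,g)=k(u)_g$, which is a functor by the same two identities. These assignments are inverse bijections, natural in $X$.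

**Step 3: groupoids.** Let $Z$ be a strict groupoid. In dimension $\ge2$ the inverse of $z$ is $(z_g^{-1})_g$. For a 1-cell $z$ over $\gamma:c\to c'$ let $w=(z_{\gamma^{-1}g'}^{-1})_{g':x\to c'}$, over $\gamma^{-1}$. Then $(w\ast_0z)_g=w_{\gamma g}\ast_0z_g=z_g^{-1}\ast_0z_g$ and $(z\ast_0w)_{g'}=z_{\gamma^{-1}g'}\ast_0z_{\gamma^{-1}g'}^{-1}$ are identities.

*Proof of (b).* The point is to pull back the cell structure. By (a), $p^*$ preserves colimits, and colimits in the slice categories are computed in $\infty\text{-}\mathrm{Cat}$. A functor $D_n\to G$ is given by an object $c$ if $n=0$ and by an arrow $\gamma:c\to c'$ if $n\ge1$. Then $p^*D_n$ is a coproduct of copies of $D_n$ indexed by the arrows $g:x\to c$: for $n\ge1$ the copy of index $g$ consists of the 0-source with second entry $g$, the 0-target with second entry $\gamma g$, and the pairs $(u,g)$. Here $g\mapsto\gamma g$ is a bijection from the arrows $x\to c$ to the arrows $x\to c'$, so every object of $p^*D_n$ lies in exactly one copy. With the same indexing, $p^*\partial D_n$ is the corresponding coproduct of copies of $\partial D_n$; for $n=1$ it is a discrete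 set, which the bijection divides into the pairs with second entries $g$ and $\gamma g$. So $p^*$ carries $\partial D_n\to D_n$ to a coproduct of copies of $\partial D_n\to D_n$. All stages $C^{(n)}$ lie over $G$ through $C\to G$, so $p^*$ carries the cell structure of $C$ to one of $\tilde C$.

*Proof of (c).* The purpose is to verify the universal property of $p^*(\eta_C)$. Since $G$ is a groupoid, $C\to G$ factors uniquely through $LC$. And $p^*LC$ is a strict groupoid, being a fiber product of strict groupoids. For a strict groupoid $Z$,
$$\mathrm{Hom}(p^*LC,Z)=\mathrm{Hom}_{\tilde G}(p^*LC,Z\times\tilde G)=\mathrm{Hom}_G(LC,\Pi(Z\times\tilde G))$$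
$$=\mathrm{Hom}_G(C,\Pi(Z\times\tilde G))=\mathrm{Hom}_{\tilde G}(p^*C,Z\times\tilde G)=\mathrm{Hom}(p^*C,Z).$$
The third equality is composition with $\eta_C$. It is a bijection because $\Pi(Z\times\tilde G)$ is a strict groupoid by (a), so a functor $C\to\Pi(Z\times\tilde G)$ over $G$ extends uniquely to $LC$, and the extension lies over $G$ because two functors $LC\to G$ that agree on $C$ are equal. By naturality of the adjunction in $X$, the composite bijection is composition with $p^*(\eta_C)$.

*Proof of (d).* Let $u$ be a cell of $C$ with weak inverse $v$ and witnesses $r:v\ast u\to1$, $r':u\ast v\to1$. In dimension $\ge2$, $(v,g)$ is a weak inverse of $(u,g)$, with witnesses $(r,g),(r',g)$. For a 1-cell $u$ over $\gamma$, $(v,\gamma g)$ is a weak inverse of $(u,g)$, with witnesses $(r,g)$ and $(r',\gamma g)$. So $\tilde C$ is qs. For an object $(c,g)$, with $g=[w]$ the class of a 1-cell $w:x\to c$, the 1-cell $(w,1_x)$ goes from $\tilde x$ to $(c,g)$; so $\pi_0(\tilde C)$ is a point. Two parallel 1-cells have the form $(u,g),(u',g)$ with $[u]g=[u']g$, so $[u]=[u']$ in $G$; a 2-cell $u\to u'$ gives a 2-cell $(u,g)\to(u',g)$.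 Finally let $n\ge2$. The $n$-loops at $1^{n-1}_{\tilde x}$ are the pairs $(u,1_x)$ with $u$ an $n$-loop at $1^{n-1}_x$, because the image of such $u$ in $G$ is an identity; likewise for the $(n+1)$-cells between them. So $\pi_n(\tilde C,\tilde x)\to\pi_n(C,x)$ is bijective. The same argument applies to $LC\to G$. $\square$

## 11. Proof of Theorem A

Let $C$ be a qs polygraph and $x\in C_0$.

**Step 1: reduction to the covering.** By (2) we must show that $\pi_n(C,x)\to\pi_n(LC,x)$ is bijective for $n\ge2$. By Lemma 7(c),(d), this map is identified with $\pi_n(\tilde C,\tilde x)\to\pi_n(L\tilde C,\tilde x)$, so it suffices that the latter is bijective for $n\ge2$. By Lemma 7(b),(d), $\tilde C$ is a qs polygraph, $\pi_0(\tilde C)$ is a point, and any two parallel 1-cells of $\tilde C$ are equivalent.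

**Step 2: a subobject with one object and one 1-cell.** We look for the shape of Section 9 inside $\tilde C$. Let $E\subset\tilde C$ consist of $\tilde x$, $1_{\tilde x}$, and all cells of dimension $\ge2$ with 1-source and 1-target $1_{\tilde x}$. It is qs, as weak inverses and witnesses of cells of dimension $\ge2$ of $E$ lie in $E$. The inclusion $E\to\tilde C$ satisfies (i), since $\pi_0(\tilde C)$ is a point. It satisfies (ii) for $n=0$, since every 1-cell $\tilde x\to\tilde x$ is $\sim1_{\tilde x}$, and for $n\ge1$, since an $(n+1)$-cell of $\tilde C$ between $n$-cells of $E$ has 1-source and 1-target $1_{\tilde x}$ and so lies in $E$.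

**Step 3: a free model of $E$.** $E$ itself need not be a polygraph, so we cannot yet apply the theorem of Ara and Métayer. Build a polygraph $P$ and $f:P\to E$ like the standard resolution, but with $P^{(1)}=P^{(0)}=\{\tilde x\}$ (no 1-generators) and all triples $(a,b,w)$ as generators in dimensions $\ge2$. Attaching cells of dimension $\ge2$ does not change dimensions $0,1$, so $P_0=\{\tilde x\}$ and $P_1=\{1_{\tilde x}\}$. The functor $f$ has the right lifting property for $\partial D_n\to D_n$ when $n\ge2$ by construction, and when $n=0,1$ because $E_0,E_1,P_0,P_1$ have one element each. So $f$ is a trivial fibration, and $P$ is qs by Section 4.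

**Step 4: $P$ and $\tilde C$ are folk equivalent, and so are $LP$ and $L\tilde C$.** Let $j:P\to E\to\tilde C$ be the composite. It satisfies (i), since $P_0=E_0$. It satisfies (ii): given parallel $a,b$ in $P$ and $w:j(a)\to j(b)$, Step 2 gives $w_0:f(a)\to f(b)$ in $E$ with $w_0\sim w$ in $\tilde C$, and $w_0$ lifts along $f$ to a cell $a\to b$. So $j$ is a folk equivalence between polygraphs, which are cofibrant, and by (3) it is a weak equivalence. By the theorem of Ara and Métayer, $UL(j)$ is a folk equivalence; strict groupoids are qs, so by (3) it is a weak equivalence.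

**Step 5: conclusion.** For $n\ge2$ consider the commutative square given by naturality of $\eta$,
$$\begin{array}{ccc}\pi_n(P,\tilde x)&\to&\pi_n(\tilde C,\tilde x)\\ \downarrow&&\downarrow\\ \pi_n(LP,\tilde x)&\to&\pi_n(L\tilde C,\tilde x).\end{array}$$
The horizontal maps are bijective by Step 4. The polygraph $P$ has one object and one 1-cell, so $P=B^2M$ for an $\omega$-monoid $M$, and it is qs; the left map is bijective by Proposition 6. So the right map is bijective. $\blacksquare$

With Section 5, Theorem B is proved as well. In particular, the $C$ of Proposition D is isomorphic in $\mathrm{Ho}(\infty\text{-}\mathrm{Gpd}_{\mathrm{qs}})$ to the strict $\infty$-groupoid $LQC$, through the zigzag $C\leftarrow QC\to LQC$, although no functor from $C$ to a strict $\infty$-groupoid is a weak equivalence.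

## 12. Truncation and Theorem C

The functor $LQ$ does not obviously preserve $n$-groupoids, so we truncate. Weak equivalences in $n\text{-}\mathrm{Gpd}$ and $n\text{-}\mathrm{Gpd}_{\mathrm{qs}}$ are those of the ambient categories.

**Step 1: the truncation.** For qs $X$ let $t_nX$ have the cells of $X$ in dimension $<n$, the classes of $n$-cells modulo $\sim$, and only identities above. It is an $\infty$-category because $\sim$ is compatible with compositions, and it is functorial in $X$. It is qs: weak inverses and witnesses in dimension $\le n$ come from $X$ (passing to classes in dimension $n$), and a witness of dimension $n+1$ becomes an equality of classes. For the same reason it is a strict groupoid if $X$ is. If $X$ has only identity cells above dimension $n$, then equivalent $n$-cells are equal, and $t_nX=X$.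

**Step 2: $t_n$ preserves weak equivalences.** The functor $X\to t_nX$ is bijective on $\pi_k$ for $k\le n$. For $k<n$, the relation defining $\pi_k$ asks for the existence of a $(k+1)$-cell, where $k+1\le n$, and this is the same in $X$ and $t_nX$. For $k=n$, we have taken classes of $n$-cells already, and $\sim$ on $n$-cells of $t_nX$ is equality. For $k>n$, $\pi_k(t_nX)$ is trivial. So if $h$ is a weak equivalence, so is $t_nh$.

**Step 3: proof of Theorem C.** Apply $t_n$ to (4) for $C\in n\text{-}\mathrm{Gpd}_{\mathrm{qs}}$ and to $\varepsilon_G$ of Section 5 for $G\in n\text{-}\mathrm{Gpd}$. Since $t_nC=C$ and $t_nG=G$, we get natural weak equivalences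
$$C\leftarrow t_nQC\to t_nFC,\qquad t_nFG\to G,$$
the first two in $n\text{-}\mathrm{Gpd}_{\mathrm{qs}}$, the last in $n\text{-}\mathrm{Gpd}$. The functor $t_nF:n\text{-}\mathrm{Gpd}_{\mathrm{qs}}\to n\text{-}\mathrm{Gpd}$ preserves weak equivalences by Step 2 and Step 1 of Section 5, and $t_nQ$ does so too. As in Section 5, $t_nF$ induces a quasi-inverse of $\mathrm{Ho}(n\text{-}\mathrm{Gpd})\to\mathrm{Ho}(n\text{-}\mathrm{Gpd}_{\mathrm{qs}})$. $\blacksquare$
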